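\title{Online pen testing with non-identical pens:\\ the exact omniscient approximation}

\begin{abstract}
In pen testing, an algorithm chooses one of $n$ pens whose ink amounts are independent random variables with known laws. It can learn about a pen only by using up its ink, and its gain is compared with the expected maximum amount of ink. We determine the best approximation ratio in two online versions of the problem, for arbitrary independent distributions and every $n$: it is $1+H_{n-1}$ when an oblivious adversary orders the pens and $H_n$ when the algorithm orders them, where $H_n$ is the $n$th harmonic number. Both values are $(1+o(1))\ln n$, which proves a conjecture of Ganesh and Hartline. The algorithms test each pen at most once, at a threshold computed from a single price, and the analysis compares each pen with an exponential random variable.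
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The model}

There are $n$ pens. Pen $i$ contains an amount of ink $v_i\ge 0$. The $v_i$ are independent random variables, $v_i$ has law $F_i$, and the algorithm knows $F_1,\dots,F_n$ but not the realized values. We write $M=\max_i v_i$ and consider only instances with $0<\mathbb{E}[M]<\infty$.

The only way to learn about a pen is to write with it. A \emph{test} of size $x\ge 0$, applied to a pen that currently holds $r$ units of ink, \emph{passes} if $r\ge x$, and the pen then holds $r-x$. Otherwise the test \emph{fails} and the pen is \emph{used up}: it holds $0$. The algorithm sees only whether the test passed. In the end it selects one pen, and its \emph{gain} is the ink remaining in that pen; selecting nothing gives gain $0$. An algorithm may choose each action on the basis of the earlier outcomes, may use a random seed independent of the inks, and makes finitely many tests almost surely.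

In the \emph{unrestricted} problem the algorithm tests the pens in any interleaved fashion and finally selects any pen. In the \emph{online} versions the pens are processed one at a time: the algorithm may test the current pen as often as it likes, and must then either select it and stop, or discard it for good and move on. We study two such versions.
\begin{itemize}
\item \emph{Oblivious version.} An adversary fixes the order in advance, independently of the inks and of the test outcomes. The algorithm does not know the order and learns the identity of each pen when it arrives. Since it knows the set of pens, it recognizes the last one.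
\item \emph{Sequential version.} The algorithm chooses the order.
\end{itemize}
The \emph{omniscient approximation} of an algorithm is the supremum of $\mathbb{E}[M]/\mathbb{E}[\text{gain}]$ over all instances with $n$ pens and, in the oblivious version, over all orders. The numerator is what an observer who sees all inks for free would gain, so the ratio measures the combined cost of destructive testing and of irrevocable decisions. We write $H_k=\sum_{l=1}^k 1/l$ and $H_0=0$.

\subsection{Two sources of loss}

For $n=1$ one selects the pen untested and the ratio is $1$. For general $n$, selecting the pen with the largest mean gives ratio at most $n$, because $\mathbb{E}[M]\le\sum_i\mathbb{E}[v_i]$. Two simple instances show what stands in the way of ratio $1$.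

\emph{Testing costs ink.} Let all $v_i$ be exponential with mean $1$, so that $\Pr[v_i\ge x]=e^{-x}$. The exponential law is memoryless: given $v_i\ge x$, the remainder $v_i-x$ is again exponential with mean $1$. A pen that survives a test is therefore worth no more than an untested pen, and no algorithm gains more than $1$, while $\mathbb{E}[M]=H_n$.

\emph{A bad order costs options.} Let $K>1$ and call a pen a \emph{lottery pen} if it holds $K$ with probability $1/K$ and $0$ otherwise. Let the first of two pens hold exactly $1$ and let the second be a lottery pen. Selecting the first pen gains at most $1$, and waiting for the second gains at most its mean $1$, whereas $\mathbb{E}[M]=2-1/K$. This factor $2$ is lost even if the ink of each pen is displayed for free on arrival.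

It is natural to guess that under an adversarial order the two losses multiply, to about $2\ln n$. The question is whether they do. Three facts form its background; none of them is used in our proofs, so we do not define the auction-theoretic terms. First, no pen testing algorithm has omniscient approximation better than $\zeta(n)$, the worst-case ratio between the optimal surplus and the optimal consumer surplus in the underlying single-item auction environment, and in these online environments $\zeta(n)=(1+o(1))\ln n$. Second, a reduction framework that converts deferred-acceptance mechanisms into pen testing algorithms gives omniscient approximation $2(1+o(1))\ln n$ in the oblivious version and $\frac{e}{e-1}(1+o(1))\ln n$ in the sequential version. Third, when the $F_i$ are identical, $H_n+1=(1+o(1))\ln n$ is achievable. The conjecture posed by Ganesh and Hartline~\cite{GH} is that the constants $2$ and $\frac{e}{e-1}$ are not tight: in each of the two online versions, some algorithm has omniscient approximation $(1+o(1))\ln n$ for arbitrary independent, not necessarily identical, distributions.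

\subsection{Results}

The conjecture is true, and the optimal ratios can be found exactly.

\begin{theorem}[oblivious version]\label{thm:obl}
For every $n$ there is an algorithm for the oblivious version with omniscient approximation at most $1+H_{n-1}$. It is deterministic and makes at most one test per pen, with test sizes that do not depend on the order. No algorithm has omniscient approximation below $1+H_{n-1}$, even if the arrival order is known to it in advance.
\end{theorem}

\begin{theorem}[sequential version]\label{thm:seq}
For every $n$ there is an algorithm for the sequential version with omniscient approximation at most $H_n$. No algorithm does better, even in the unrestricted problem.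
\end{theorem}

Comparing sums with integrals gives $\ln(n+1)\le H_n\le 1+\ln n$, so both values lie between $\ln n$ and $2+\ln n$ and are $(1+o(1))\ln n$. The two losses do not multiply: since $1+H_{n-1}=H_n+1-\frac1n$, an adversarial order costs exactly the additive term $1-\frac1n$. A sequential algorithm is in particular an unrestricted one, so $H_n$ is also the optimal value of the unrestricted problem; there, the freedom to return to earlier pens does not improve the worst-case ratio.

Section~\ref{sec:lower} proves the lower bounds. The upper bounds rest on a dichotomy, shown for two identical pens in Section~\ref{sec:two}. Fix a price $c$, the gain we aim for. Either a pen has a test size whose expected remaining ink exceeds $c$ times the passing probability, and such excesses add up along any order (Section~\ref{sec:price}); or it has none, and then the pen contributes to $\mathbb{E}[M]$ no more than an exponential variable of mean $c$ (Section~\ref{sec:compare}). Sections~\ref{sec:obl} and~\ref{sec:seq} balance the two statements.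

\section{Exponential pens and the lower bounds}\label{sec:lower}

We use throughout that a random variable $W\ge0$ satisfies $\mathbb{E}[W]=\int_0^\infty\Pr[W>t]\,dt=\int_0^\infty\Pr[W\ge t]\,dt$; the two integrands differ only at the atoms of $W$, which are countably many.

We first compute the benchmark for exponential pens, in a generality needed later. For $c>0$ and $\alpha\in[0,1]$, an \emph{$(\alpha,c)$-exponential} variable $Z$ equals $0$ with probability $1-\alpha$ and is exponential with mean $c$ with probability $\alpha$. Thus $\Pr[Z>x]=\alpha e^{-x/c}$ for $x\ge0$, and integrating this tail over $[z,\infty)$ gives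
\begin{equation}\label{eq:Ztail}
\mathbb{E}[(Z-z)^+]=\alpha c\,e^{-z/c}\qquad(z\ge0).
\end{equation}

\begin{lemma}\label{lem:max}
Let $Z_1,\dots,Z_k$ be independent $(\alpha,c)$-exponential variables, $k\ge1$. Then
\[
\mathbb{E}[\max(Z_1,\dots,Z_k)]=c\,\varphi_k(\alpha),\qquad\text{where}\quad \varphi_k(\alpha)=\sum_{l=1}^{k}\frac{1-(1-\alpha)^l}{l}.
\]
The function $\varphi_k$ is strictly increasing on $[0,1]$, and $\varphi_k(1)=H_k$.
\end{lemma}

\begin{proof}
For $\alpha=0$ both sides vanish. For $\alpha>0$, the substitution $u=\alpha e^{-x/c}$, $dx=-c\,du/u$, and a geometric sum give
\[
\int_0^\infty\bigl(1-(1-\alpha e^{-x/c})^k\bigr)\,dx=c\int_0^\alpha\frac{1-(1-u)^k}{u}\,du=c\sum_{l=1}^{k}\int_0^\alpha(1-u)^{l-1}\,du=c\,\varphi_k(\alpha).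
\]
Each term of $\varphi_k$ is strictly increasing in $\alpha$ and equals $1/l$ at $\alpha=1$.
\end{proof}

The next lemma makes precise that testing an exponential pen is useless. The point to check is that adaptivity, and tests of other pens in between, do not bias the selected pen upward.

\begin{lemma}\label{lem:memory}
Consider any instance in which $v_i$ is exponential with mean $1$, and any algorithm, either unrestricted or online with a fixed order. Let $\Gamma$ be the gain and $S_i$ the event that pen $i$ is selected. Then $\mathbb{E}[\Gamma\,\mathbf{1}_{S_i}]\le\Pr[S_i]$.
\end{lemma}

\begin{proof}
The seed is independent of the inks, so we may fix it, prove the inequality for the resulting deterministic algorithm, and average. A test of a used-up pen has a predetermined outcome and changes nothing, so we may assume that none is made. Each action of a deterministic algorithm is determined by the outcomes of the earlier tests. Since the number of tests is almost surely finite, $S_i$ is, up to a null set, the disjoint union of the events $E_\omega$ that the sequence of outcomes is $\omega$, where $\omega$ ranges over the countably many finite pass/fail words after which the algorithm selects pen $i$.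

Fix such a word $\omega$. It determines which tests are made. For each pen $l$ let $s_l$ be the total size of the tests it passes. The outcomes on pen $l$ are as in $\omega$ exactly when $v_l\in I_l$, where $I_l=[s_l,\infty)$ if pen $l$ never fails and $I_l=[s_l,s_l+x)$ if it fails a test of size $x$. Hence $E_\omega=\bigcap_l\{v_l\in I_l\}$. If pen $i$ fails a test, then $\Gamma=0$ on $E_\omega$. Otherwise $\Gamma\,\mathbf{1}_{E_\omega}=(v_i-s_i)^+\prod_{l\ne i}\mathbf{1}\{v_l\in I_l\}$, and independence together with $\mathbb{E}[(v_i-s_i)^+]=e^{-s_i}=\Pr[v_i\in I_i]$ gives $\mathbb{E}[\Gamma\,\mathbf{1}_{E_\omega}]=\Pr[E_\omega]$. Summing over $\omega$ proves the lemma.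
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:seq}]
Let all $v_i$ be exponential with mean $1$. Then $\mathbb{E}[M]=H_n$ by Lemma~\ref{lem:max}, and every unrestricted algorithm, hence every sequential one, gains at most $\sum_i\Pr[S_i]\le1$ by Lemma~\ref{lem:memory}.
\end{proof}

For the oblivious version we combine the two instances of Section~\ref{sec:intro}. A lottery pen adds almost its whole mean to $\mathbb{E}[M]$, but when it comes last the algorithm can reach it only by giving up all other pens.

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:obl}]
For $n=1$ the gain never exceeds $v_1=M$, so the ratio is at least $1=1+H_0$. Let $n\ge2$ and $K>1$. Let pens $1,\dots,n-1$ be exponential with mean $1$, let pen $n$ be a lottery pen with parameter $K$, and let the order be $1,\dots,n$, known to the algorithm. Let $R$ be the event that pens $1,\dots,n-1$ are all discarded. By Lemma~\ref{lem:memory}, the selections of these pens contribute at most $\sum_{i<n}\Pr[S_i]\le 1-\Pr[R]$ to the expected gain. On $R$ the gain is at most $v_n$. The event $R$ depends only on the seed and on $v_1,\dots,v_{n-1}$, so it is independent of $v_n$ and contributes at most $\Pr[R]\,\mathbb{E}[v_n]=\Pr[R]$.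 The expected gain is therefore at most $1$. On the other hand $M\ge K$ when $v_n=K$, and $M=\max_{i<n}v_i$ when $v_n=0$, so
\[
\mathbb{E}[M]\ge\frac1K\cdot K+\Bigl(1-\frac1K\Bigr)H_{n-1}.
\]
Letting $K\to\infty$ shows that the omniscient approximation is at least $1+H_{n-1}$.
\end{proof}

\section{Two identical pens}\label{sec:two}

A single test of size $x$ on pen $i$ is described by two numbers, the probability that it passes and the expected ink it leaves:
\[
q_i(x)=\Pr[v_i\ge x],\qquad h_i(x)=\mathbb{E}[(v_i-x)^+]=\int_x^\infty q_i(t)\,dt .
\]
Let $m_i=h_i(0)=\mathbb{E}[v_i]$, which is finite because $v_i\le M$. We allow $x=\infty$, meaning ``discard the pen untested'', and put $q_i(\infty)=h_i(\infty)=0$. The function $h_i$ is nonincreasing, $1$-Lipschitz, tends to $0$ at infinity, and satisfies $h_i'=-q_i$ almost everywhere. Recall that a locally Lipschitz function on $[0,\infty)$ is differentiable almost everywhere and is the integral of its derivative; in particular it is nonincreasing if its derivative is at most $0$ almost everywhere.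

Take two pens with the same law and drop the index. For $x\in[0,\infty]$, test the first pen with size $x$, select it if it passes, and otherwise select the second pen untested. The expected gain is $h(x)+(1-q(x))m$. Let $c$ be the supremum of this quantity over $x$; the choice $x=\infty$ shows $c\ge m>0$. We claim that $\mathbb{E}[M]\le\frac32c=H_2\,c$.

Put $d=c-m\ge0$. That no threshold gains more than $c$ means $h(x)\le d+m\,q(x)$ for all $x$, and since $m\le c$,
\begin{equation}\label{eq:twoineq}
h(x)-d\le c\,q(x)\qquad(x\ge0).
\end{equation}
The benchmark is $\mathbb{E}[M]=\int_0^\infty\bigl(1-(1-q)^2\bigr)=2m-\int_0^\infty q^2$, so we need a lower bound on $\int q^2$. Let $w=(h-d)^+$. By \eqref{eq:twoineq}, $q\ge w/c$. Moreover $(w^2/2)'=-wq$ almost everywhere and $w(x)\to0$ as $x\to\infty$. Hence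
\[
\int_0^\infty q^2\ge\frac1c\int_0^\infty wq=\frac{w(0)^2}{2c}=\frac{\bigl((2m-c)^+\bigr)^2}{2c}.
\]
Let $t=2d/c=2-2m/c\in[0,2)$. If $t\ge1$, then $\mathbb{E}[M]\le 2m=(2-t)c\le c$. If $t\le1$, then $2m-c=(1-t)c$ and
\[
\frac{\mathbb{E}[M]}{c}\le(2-t)-\frac{(1-t)^2}{2}=\frac32-\frac{t^2}{2}\le\frac32 .
\]
This proves the claim. Equality requires $d=0$ and $h=cq=-ch'$ almost everywhere, that is $h(x)=ce^{-x/c}$: the extremal pen is exponential.

The computation contains the main idea: a bound on what thresholds can gain is a differential inequality for $h$, and this inequality bounds the benchmark. Three difficulties remain. The value of continuing, here $m$, depends in general on which pens are still to come, which the oblivious algorithm does not know. With different laws, the integral $\int(1-\prod_i(1-q_i))$ does not yield to one substitution. And $c$ is a supremum that need not be attained, while the theorems assert exact constants.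

\section{Fixed-price policies}\label{sec:price}

If the value of continuing after pen $i$ were a known number $G$, a threshold $x$ would gain $h_i(x)+(1-q_i(x))G$, and one would maximize $h_i(x)-G\,q_i(x)$: selecting the pen is paid for by forfeiting $G$. To remove the dependence on the order we replace $G$ by one number $c>0$, the \emph{price}, which will be set equal to the gain we aim for; this is the step from $m$ to $c$ in \eqref{eq:twoineq}. Define
\[
\psi_i(x)=h_i(x)-c\,q_i(x)\quad(x\in[0,\infty]),\qquad \delta_i=\sup_{x\in[0,\infty]}\psi_i(x),
\]
and call $\delta_i$ the \emph{margin} of pen $i$ at price $c$. From $\psi_i(\infty)=0$, $\psi_i\le h_i\le m_i$ and $\psi_i(0)=m_i-c$ we get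
\begin{equation}\label{eq:delta}
\delta_i\ge0,\qquad 0\le m_i-\delta_i\le c .
\end{equation}

\begin{example}\label{ex:margins}
For an exponential pen with mean $\mu$ we have $\psi(x)=(\mu-c)e^{-x/\mu}$, so $\delta=(\mu-c)^+$. For a lottery pen with $K>c$ we have $\psi(0)=1-c$, $\psi(x)=(K-x-c)/K$ for $0<x\le K$, and $\psi(x)=0$ for $x>K$. Its margin $\delta=1-c/K$ is approached as $x\downarrow0$ but not attained.
\end{example}

Given thresholds $x_1,\dots,x_n\in[0,\infty]$ with $\psi_i(x_i)\ge0$, the \emph{fixed-price policy} acts as follows. When a pen $i$ other than the last one arrives, test it with size $x_i$, select it if it passes, and discard it otherwise. If the last pen is reached, select it untested.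

\begin{lemma}\label{lem:policy}
If the pens are processed in a fixed order ending with pen $j$, the expected gain of the fixed-price policy is at least $\min\{c,\ m_j+\sum_{i\ne j}\psi_i(x_i)\}$.
\end{lemma}

\begin{proof}
The heart of the proof is the inequality
\begin{equation}\label{eq:step}
h_i(x_i)+(1-q_i(x_i))\min\{c,B\}\ \ge\ \min\{c,\ \psi_i(x_i)+B\}\qquad(B\ge0).
\end{equation}
To see it, let $\mu=\min\{c,B\}$. The left side equals $\psi_i(x_i)+q_i(x_i)c+(1-q_i(x_i))\mu$, which is at least $\psi_i(x_i)+\mu$ because $c\ge\mu$. If $B\le c$, this is $\psi_i(x_i)+B$; if $B>c$, it is at least $c$ because $\psi_i(x_i)\ge0$.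

Relabel the pens so that the order is $1,\dots,n$. Let $G_k$ be the expected gain of the policy when it is run on pens $k,\dots,n$ only, and let $B_k=m_n+\sum_{i=k}^{n-1}\psi_i(x_i)$. Then $G_n=m_n=B_n$. For $k<n$, selecting pen $k$ contributes $h_k(x_k)$, and the event $\{v_k<x_k\}$ that it is discarded is independent of $v_{k+1},\dots,v_n$, so $G_k=h_k(x_k)+(1-q_k(x_k))G_{k+1}$. If $G_{k+1}\ge\min\{c,B_{k+1}\}$, then \eqref{eq:step} gives $G_k\ge\min\{c,B_k\}$. Backward induction yields $G_1\ge\min\{c,B_1\}$.
\end{proof}

The bound depends on the order only through the last pen, which contributes its full mean $m_j$ instead of its margin. Because margins need not be attained (Example~\ref{ex:margins}), passing from $\psi_i(x_i)$ to $\delta_i$ without loss requires a strict inequality.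

\begin{corollary}\label{cor:policy}
Let $J$ be a nonempty set of pens such that $m_j+\sum_{i\ne j}\delta_i>c$ for every $j\in J$. Then there are thresholds, depending only on $F_1,\dots,F_n$, $c$ and $J$, such that the fixed-price policy gains at least $c$ in expectation for every order that ends with a pen of $J$.
\end{corollary}

\begin{proof}
Since $J$ is finite, there is $\varepsilon>0$ with $m_j+\sum_{i\ne j}\delta_i-n\varepsilon\ge c$ for all $j\in J$. If $\delta_i\le\varepsilon$, take $x_i=\infty$; otherwise take $x_i$ with $\psi_i(x_i)\ge\delta_i-\varepsilon>0$, which exists by the definition of the supremum. In both cases $\psi_i(x_i)\ge\max\{0,\delta_i-\varepsilon\}$. Hence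
\begin{equation}\label{eq:allj}
m_j+\sum_{i\ne j}\psi_i(x_i)\ge c\qquad(j\in J),
\end{equation}
and Lemma~\ref{lem:policy} applies.
\end{proof}

\section{Comparison with exponential variables}\label{sec:compare}

It remains to show that the margins cannot all be small when $\mathbb{E}[M]$ is large compared with $c$. The definition of $\delta_i$ says $h_i-\delta_i\le cq_i=-ch_i'$, the analogue of \eqref{eq:twoineq}. Since the laws differ, we integrate this inequality for each pen separately.

\begin{lemma}\label{lem:ode}
For all $z\ge0$, $\;h_i(z)\le\delta_i+(m_i-\delta_i)\,e^{-z/c}$.
\end{lemma}

\begin{proof}
Let $u=h_i-\delta_i$. Then $u$ is Lipschitz, $u'=-q_i$ almost everywhere, and $u\le cq_i$ everywhere. The function $e^{z/c}u(z)$ is locally Lipschitz with derivative $e^{z/c}(u(z)/c-q_i(z))\le0$ almost everywhere, so it is nonincreasing, and $e^{z/c}u(z)\le u(0)=m_i-\delta_i$.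
\end{proof}

By \eqref{eq:Ztail}, the term $(m_i-\delta_i)e^{-z/c}$ is the function $h$ of an $(\alpha,c)$-exponential pen with $\alpha=(m_i-\delta_i)/c$, and $\alpha\in[0,1]$ by \eqref{eq:delta}. The function $h_i$ is also what governs the contribution of pen $i$ to a maximum, through the identity $\max(v,W)=W+(v-W)^+$. So we can exchange the pens for exponential variables one at a time, paying the margin for each exchange.

\begin{proposition}\label{prop:swap}
Let $I$ be a set of pens and let $\alpha\in[0,1]$ satisfy $m_i-\delta_i\le\alpha c$ for all $i\in I$. Let $(Z_i)_{i\in I}$ be independent $(\alpha,c)$-exponential variables, independent of the inks, and put $Z_i=v_i$ for $i\notin I$. Then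
\[
\mathbb{E}[M]\le\sum_{i\in I}\delta_i+\mathbb{E}\bigl[\max_{1\le i\le n}Z_i\bigr].
\]
\end{proposition}

\begin{proof}
Let $i\in I$ and let $W\ge0$ be integrable and independent of $v_i$ and of $Z_i$. By independence and Fubini's theorem, $\mathbb{E}[(v_i-W)^+]=\mathbb{E}[h_i(W)]$ and, by \eqref{eq:Ztail}, $\mathbb{E}[(Z_i-W)^+]=\mathbb{E}[\alpha c\,e^{-W/c}]$. Lemma~\ref{lem:ode} gives $h_i(z)\le\delta_i+\alpha c\,e^{-z/c}$, so
\[
\mathbb{E}[\max(v_i,W)]=\mathbb{E}[W]+\mathbb{E}[h_i(W)]\le\mathbb{E}[W]+\delta_i+\mathbb{E}[\alpha c\,e^{-W/c}]=\delta_i+\mathbb{E}[\max(Z_i,W)].
\]
Now go through the pens of $I$ one by one. When pen $i$ is treated, let $W$ be the maximum of $0$ and the other $n-1$ current variables, namely $Z_l$ for the pens already exchanged and $v_l$ for the rest. This $W$ is integrable and independent of $v_i$ and $Z_i$, so the exchange lowers the expected maximum by at most $\delta_i$. Adding these inequalities gives the result.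
\end{proof}

\section{The oblivious version}\label{sec:obl}

The adversary decides which pen is last, so we need the hypothesis of Corollary~\ref{cor:policy} for every $j$. The quantity $m_j+\sum_{i\ne j}\delta_i$ tells us how to bound the benchmark: exchange the $n-1$ pens other than $j$ for exponentials, and charge pen $j$ its mean.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:obl}]
A pen with $m_i=0$ is almost surely empty. The algorithm discards such pens on arrival and treats the others, of which there is at least one because $\mathbb{E}[M]>0$, as the whole instance. This leaves $M$ unchanged almost surely, does not increase $1+H_{n-1}$, and the last nonempty pen is still recognized. So we assume $m_i>0$ for all $i$. If $n=1$, select the pen untested. Let $n\ge2$ and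
\[
c=\frac{\mathbb{E}[M]}{1+H_{n-1}}>0 .
\]

Fix a pen $j$. By \eqref{eq:delta}, Proposition~\ref{prop:swap} applies with $\alpha=1$ and $I$ the set of pens other than $j$. Let $Y=\max_{i\ne j}Z_i$, a maximum of $n-1$ independent exponentials of mean $c$, independent of $v_j$; by Lemma~\ref{lem:max}, $\mathbb{E}[Y]=cH_{n-1}$. We obtain
\[
\mathbb{E}[M]\le\sum_{i\ne j}\delta_i+\mathbb{E}[\max(v_j,Y)]=\sum_{i\ne j}\delta_i+cH_{n-1}+\mathbb{E}[h_j(Y)].
\]
We claim $\mathbb{E}[h_j(Y)]<m_j$. Since $m_j>0$, there is $t_0>0$ with $q_j(t_0)>0$, and then $q_j>0$ on $[0,t_0]$. Thus $h_j(z)=m_j-\int_0^zq_j<m_j$ for every $z>0$, and $Y>0$ almost surely. Since $\mathbb{E}[M]-cH_{n-1}=c$, we conclude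
\[
m_j+\sum_{i\ne j}\delta_i>c\qquad\text{for every pen }j .
\]
This strict inequality is the reason for removing the empty pens. Corollary~\ref{cor:policy} with $J=\{1,\dots,n\}$ gives thresholds that depend only on the distributions and for which the fixed-price policy gains at least $c$ under every order; if the adversary randomizes the order, condition on it. The policy is deterministic and tests each pen at most once.
\end{proof}

The estimate $\mathbb{E}[h_j(Y)]<m_j$ looks crude, but a lottery pen with large $K$ makes it nearly an equality, in agreement with the lower bound.

The same policy withstands a stronger adversary. Call the order \emph{online-adaptive} if each next pen is chosen as a function of the past, including the inks of the pens that have already arrived.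

\begin{proposition}\label{prop:adaptive}
The algorithm of Theorem~\ref{thm:obl} gains at least $\mathbb{E}[M]/(1+H_{n-1})$ under every online-adaptive order. Hence the optimal omniscient approximation against such orders is again $1+H_{n-1}$.
\end{proposition}

\begin{proof}
Empty pens are ignored as before. For a nonempty set $S$ of pens let $A(S)=\min_{j\in S}\bigl(m_j+\sum_{l\in S\setminus\{j\}}\psi_l(x_l)\bigr)$. We show by induction on $|S|$ that, given any past after which no pen has been selected and $S$ is the set of pens still to arrive, the conditional expected gain is at least $\min\{c,A(S)\}$. Given such a past, the inks of the pens in $S$ are independent with their original laws, because the past involves only the other pens. For $S=\{j\}$ the gain is $m_j=A(S)$. For $|S|\ge2$ let $i$ be the next pen. By the induction hypothesis and \eqref{eq:step}, the conditional gain is at least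
\[
h_i(x_i)+(1-q_i(x_i))\min\{c,A(S\setminus\{i\})\}\ge\min\{c,\ \psi_i(x_i)+A(S\setminus\{i\})\}.
\]
The sum $\psi_i(x_i)+A(S\setminus\{i\})$ is the minimum that defines $A(S)$, restricted to $j\ne i$, so it is at least $A(S)$. Finally $A(\{1,\dots,n\})\ge c$ by \eqref{eq:allj}. A fixed order is online-adaptive, so the lower bound of Theorem~\ref{thm:obl} carries over.
\end{proof}

\begin{remark}[recognizing the last pen]
Selecting the last pen untested matters only for the exact constant. A policy that applies its threshold to every pen is a fixed-price policy with a fictitious empty pen at the end, so by Lemma~\ref{lem:policy} it gains at least $\min\{c,\sum_i\psi_i(x_i)\}$. Proposition~\ref{prop:swap} with all pens and $\alpha=1$ gives $\mathbb{E}[M]\le\sum_i\delta_i+cH_n$. For $c=\mathbb{E}[M]/(1+H_n)$ this yields $\sum_i\delta_i\ge c$, and thresholds with $\psi_i(x_i)\ge\max\{0,\delta_i-\varepsilon\}$ gain at least $c-n\varepsilon$. The ratio is arbitrarily close to $1+H_n$.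
\end{remark}

\begin{remark}[independence]
Independence enters the upper bound in the recursion for $G_k$ and in each exchange of Proposition~\ref{prop:swap}, and the bound fails without it. Let $K>1$, let $T\in\{0,\dots,n\}$ satisfy $\Pr[T\ge i]=K^{-i}$, let $v_i=K^i\mathbf{1}\{T\ge i\}$, and take the order $1,\dots,n$. Since $\Pr[T\ge i+1\mid T\ge i]=1/K$, the sequence $v_1,\dots,v_n$ is a martingale with mean $1$. The index $\tau$ of the selected pen ($\tau=n$ if none is selected) is a bounded stopping time for the filtration generated by the seed and the inks, so the expected gain is at most $\mathbb{E}[v_\tau]=1$ by optional stopping. But $\mathbb{E}[M]=\sum_{i=1}^nK^i\Pr[T=i]=(n-1)(1-1/K)+1$, which tends to $n$, and $n>1+H_{n-1}$ for $n\ge3$.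
\end{remark}

\section{The sequential version}\label{sec:seq}

An oblivious algorithm run in an arbitrary order is a sequential algorithm, so Theorem~\ref{thm:obl} already gives $1+H_{n-1}$ here. To reach $H_n$ we use the one feature of the order that Lemma~\ref{lem:policy} sees, the last pen. Put
\[
D=\sum_i\delta_i,\qquad a=\max_j\,(m_j-\delta_j),
\]
and let $j^*$ attain the maximum. Since $m_j+\sum_{i\ne j}\delta_i=D+(m_j-\delta_j)$, the best pen to hold back is $j^*$, and it gives the value $D+a$. The number $a$ also controls the benchmark: if holding back a pen brings little, then every pen satisfies $m_i-\delta_i\le a$ with $a$ small, and Proposition~\ref{prop:swap} compares all pens with exponentials that vanish with probability $1-a/c$. This is why $(\alpha,c)$-exponential variables were introduced.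

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:seq}]
If $n=1$, select the pen untested. Let $n\ge2$ and
\[
c=\frac{\mathbb{E}[M]}{H_n}>0,
\]
and define $D$, $a$, $j^*$ at this price. By \eqref{eq:delta}, $a/c\in[0,1]$. Proposition~\ref{prop:swap} with all pens and $\alpha=a/c$, followed by Lemma~\ref{lem:max}, gives
\begin{equation}\label{eq:seqbound}
cH_n=\mathbb{E}[M]\le D+c\,\varphi_n(a/c).
\end{equation}

\emph{Case $a+D>c$.} Then $m_{j^*}+\sum_{i\ne j^*}\delta_i>c$. Process the other pens in any order and $j^*$ last. By Corollary~\ref{cor:policy} with $J=\{j^*\}$, a fixed-price policy gains at least $c$.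

\emph{Case $a+D\le c$.} Let $t=D/c\in[0,1]$, so that $a/c\le1-t$. By \eqref{eq:seqbound}, the monotonicity of $\varphi_n$ and its explicit form,
\[
H_n\le t+\varphi_n(a/c)\le t+\varphi_n(1-t)=t+\sum_{l=1}^n\frac{1-t^l}{l}=H_n-\sum_{l=2}^n\frac{t^l}{l}.
\]
Since $n\ge2$, the last sum contains the term $t^2/2$, and therefore $t=0$. So $D=0$ and all margins vanish. The first inequality now reads $\varphi_n(a/c)\ge H_n=\varphi_n(1)$, and strict monotonicity forces $a=c$. Hence $m_{j^*}=a+\delta_{j^*}=c$. Process $j^*$ first and select it untested; the expected gain is $c$.

In both cases the expected gain is at least $\mathbb{E}[M]/H_n$.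
\end{proof}

For $n=2$ the expression $H_n-\sum_{l\ge2}t^l/l$ is the bound $\frac32-\frac{t^2}2$ of Section~\ref{sec:two}. The second case does occur: for independent exponential pens with common mean $\mu$ we have $c=\mu$, and Example~\ref{ex:margins} gives $D=0$ and $a=c$. So the strict inequality required by Corollary~\ref{cor:policy} can fail, but only when a single untested pen already meets the target.

\begin{remark}[identical laws]
If the $F_i$ are identical, every pen can serve as $j^*$ and the thresholds in Corollary~\ref{cor:policy} can be taken equal, so the algorithm above runs under any arrival order. The lower-bound instance of Theorem~\ref{thm:seq} has identical laws. For identical laws the optimal ratio is therefore $H_n$ in the oblivious version as well, and the additional term $1-\frac1n$ in Theorem~\ref{thm:obl} is due to pens with different laws.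
\end{remark}

\begin{thebibliography}{1}

\bibitem{GH}
Aadityan Ganesh and Jason Hartline,
\emph{Combinatorial Pen Testing (or Consumer Surplus of Deferred-Acceptance Auctions)},
arXiv:2301.12462 (2023).

\end{thebibliography}
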